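\title{Topological and diffeological homotopy types of smooth CW complexes}

\begin{abstract}
A smooth CW complex is a diffeological space built from disks along smooth attaching maps. We prove that two smooth CW complexes have the same topological homotopy type if and only if they have the same diffeological homotopy type. More precisely, every continuous map between smooth CW complexes is homotopic to a smooth map, and continuously homotopic smooth maps are smoothly homotopic; both statements hold relative to a subcomplex. The obstacle is that a smooth map into such a complex must factor locally through a single closed cell, so it cannot be perturbed freely near the boundary of a cell. The remedy is a smooth collapse of the collar of each cell onto the lower skeleton. We deduce an equivalence of homotopy categories and a smooth Whitehead theorem, and we show that the statement fails for general diffeological spaces.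
\end{abstract}

\section{The question and the results}\label{sec:intro}

A diffeological space carries two homotopy theories. One is built from smooth maps and smooth homotopies. The other is the ordinary homotopy theory of an underlying topological space. For smooth manifolds the two agree, by Whitney approximation: a continuous map is homotopic to a smooth one, and continuously homotopic smooth maps are smoothly homotopic. This paper compares the two theories for spaces assembled from disks.

\subsection*{Diffeological spaces}
A \emph{diffeological space} is a set $X$ together with, for each open set $U\subset\mathbb R^n$ ($n\ge0$), a set of maps $U\to X$, called \emph{plots}, such that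
\begin{itemize}
\item[(D1)] every constant map is a plot, and if $P:U\to X$ is a plot and $\phi:V\to U$ is a smooth map between open subsets of Euclidean spaces, then $P\circ\phi$ is a plot;
\item[(D2)] if $U$ has an open cover $\{U_i\}$ such that each $P|_{U_i}$ is a plot, then $P:U\to X$ is a plot.
\end{itemize}
A map $f:X\to Y$ is \emph{smooth} if $f\circ P$ is a plot of $Y$ for every plot $P$ of $X$. The resulting category is complete and cocomplete, and it contains smooth manifolds, with or without boundary, as a full subcategory. The plots of a subset $A\subset X$ are the plots of $X$ with values in $A$ (the \emph{subset diffeology}). The plots of a product are the pairs of plots of the factors. The plots of a \emph{discrete} space are the locally constant maps. If $M\subset\mathbb R^m$ is open, then a map $M\to X$ is smooth exactly when it is a plot, by (D1) and because $\mathrm{id}_M$ is a plot of $M$.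

We write $\mathbb D^k\subset\mathbb R^k$ for the closed unit disk, $\mathbb B^k$ for its interior and $\mathbb S^{k-1}$ for its boundary, with $\mathbb D^0=\mathbb B^0=\{0\}$ and $\mathbb S^{-1}=\emptyset$. The plots of $\mathbb D^k$ and of $\mathbb S^{k-1}$ are the smooth maps $U\to\mathbb R^k$ with values in these sets.

The \emph{$D$-topology} on $X$ is the finest topology that makes all plots continuous: a set $O\subset X$ is $D$-open when $P^{-1}(O)$ is open for every plot $P$. We write $D(X)$ for the resulting space. A smooth map $f:X\to Y$ is continuous from $D(X)$ to $D(Y)$, since $P^{-1}(f^{-1}(O))=(fP)^{-1}(O)$. One may regard $D(X)$ as an object of the convenient category $\mathsf{NG}$ of Shimakawa, Yoshida and Haraguchi. This is a full subcategory of topological spaces, so a map $D(X)\to D(Y)$ in $\mathsf{NG}$ is simply a continuous map, and we do not refer to $\mathsf{NG}$ again.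

\subsection*{Smooth CW complexes}
A \emph{smooth CW complex} is the colimit $X$, in diffeological spaces, of skeleta $X_0\subset X_1\subset\cdots$, where $X_0$ is discrete and $X_{n+1}$ is the pushout of a smooth map $\coprod_\alpha\mathbb S^n_\alpha\to X_n$ and the inclusion $\coprod_\alpha\mathbb S^n_\alpha\hookrightarrow\coprod_\alpha\mathbb D^{n+1}_\alpha$. Each $k$-cell $\alpha$ has a smooth \emph{characteristic map} $\chi_\alpha:\mathbb D^k\to X_k\to X$, whose restriction $h_\alpha:\mathbb S^{k-1}\to X_{k-1}$ is the smooth \emph{attaching map}; the $0$-cells are the points of $X_0$. As a set, $X$ is the disjoint union of the open cells $\chi_\alpha(\mathbb B^k)$, and $\chi_\alpha$ is injective on $\mathbb B^k$. A \emph{subcomplex} is a union $A$ of open cells that contains $\chi_\alpha(\mathbb D^k)$ for each of its cells $\alpha$; it carries the subset diffeology.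

\subsection*{Two homotopy types}
Let $X,Y$ be diffeological spaces. A \emph{continuous map} $X\to Y$ is a continuous map $D(X)\to D(Y)$. A \emph{continuous homotopy} from $f$ to $g$ is a continuous map $H:D(X\times\mathbb R)\to D(Y)$ such that, for some small $\varepsilon>0$,
\begin{equation}\label{eq:ends}
H(x,t)=f(x)\ \text{ for } t\le\varepsilon,\qquad H(x,t)=g(x)\ \text{ for } t\ge1-\varepsilon .
\end{equation}
A \emph{smooth homotopy} between smooth maps is a smooth map $H:X\times\mathbb R\to Y$ that satisfies \eqref{eq:ends}. A homotopy is \emph{stationary} on a subset if, at each point of that subset, it does not depend on the homotopy parameter. The spaces $X$ and $Y$ have the same \emph{topological homotopy type} if there are continuous maps $f:X\to Y$ and $h:Y\to X$ with $fh$ and $hf$ continuously homotopic to the identities. They have the same \emph{diffeological homotopy type} if there are smooth maps $f,h$ with $fh$ and $hf$ smoothly homotopic to the identities.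

The following question comes from Iwase's paper \cite{Iwase}.

\begin{quote}
\emph{If two smooth CW complexes have the same topological homotopy type, do they have the same diffeological homotopy type?}
\end{quote}

The case of manifolds suggests a positive answer, since a smooth CW complex is made of disks, and maps into a disk can be smoothed by averaging. Two facts show that the answer is not formal. First, for general diffeological spaces it is negative: the quotient of $\mathbb R$ by a countable dense subgroup is topologically but not smoothly contractible (Section~\ref{sec:torus}). Second, averaging does not work across cells. Already when two intervals are glued end to end, a smooth path cannot pass the common point without resting there for a positive time (Section~\ref{sec:collapse}). The answer is nevertheless yes.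

\begin{theorem}\label{thm:main}
Two smooth CW complexes have the same topological homotopy type if and only if they have the same diffeological homotopy type.
\end{theorem}

Theorem~\ref{thm:main} follows from two approximation theorems, of which it needs only the case $A=\emptyset$.

\begin{theorem}\label{thm:maps}
Let $X,Y$ be smooth CW complexes and $A\subset X$ a subcomplex. Let $f:X\to Y$ be continuous with $f|_A$ smooth. Then $f$ is continuously homotopic, by a homotopy stationary on $A$, to a smooth map.
\end{theorem}

\begin{theorem}\label{thm:homotopies}
Let $X,Y$ be smooth CW complexes and $A\subset X$ a subcomplex. Let $f_0,f_1:X\to Y$ be smooth, and let $F$ be a continuous homotopy from $f_0$ to $f_1$ that is stationary on $A$. Then there is a smooth homotopy from $f_0$ to $f_1$ that is stationary on $A$.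
\end{theorem}

The cells of the target and the cells of the source are handled separately, with the same tool, a smooth collapse of the collar of a disk onto its boundary. Section~\ref{sec:target} uses the cells of $Y$ to smooth maps defined on open subsets of $\mathbb R^m$. Sections~\ref{sec:maps} and~\ref{sec:homotopies} use the cells of $X$ to reduce Theorems~\ref{thm:maps} and~\ref{thm:homotopies} to that case. Section~\ref{sec:types} proves Theorem~\ref{thm:main}, an equivalence of homotopy categories and a smooth Whitehead theorem.

\section{Plots and open sets of a smooth CW complex}\label{sec:plots}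

Throughout this section $X$ is a smooth CW complex. Everything we use about its diffeology comes from the following description of its plots.

\begin{lemma}\label{lem:plots}
A map $P:U\to X$ is a plot if and only if every point of $U$ has a neighborhood $V$ with $P|_V=\chi_\alpha\circ Q$ for some $k$-cell $\alpha$ and some plot $Q:V\to\mathbb D^k$. The same holds for $X_n$, with cells of dimension at most $n$.
\end{lemma}

\begin{proof}
Let $(Z_i)$ be a diagram of diffeological spaces, $Z$ the colimit of the underlying sets, and $j_i:Z_i\to Z$ the structure maps. Consider the maps $P:U\to Z$ that \emph{lift locally}: every point of $U$ has a neighborhood $V$ with $P|_V=j_iQ$ for some $i$ and some plot $Q$ of $Z_i$. Constant maps lift, since every point of $Z$ lies in the image of some $j_i$. The condition is local and is preserved by composition with smooth maps $\phi$. So these maps satisfy (D1) and (D2), and they make each $j_i$ smooth. If $f:Z\to Z'$ is a map with all $fj_i$ smooth, then $fP$ is locally of the form $(fj_i)Q$, hence a plot by (D2). Thus $Z$ with these plots is the colimit.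

It follows that a plot of $X$ lifts locally to some $X_n$, and that a plot of $X_{n+1}$ lifts locally to $X_n$ or to one disk $\mathbb D^{n+1}_\alpha$; a lift to a sphere $\mathbb S^n_\alpha$ is also a lift to its disk. A plot of $X_0$ is locally constant, so it factors locally through a $0$-cell. Induction on $n$ gives the ``only if'' part. The converse holds by (D2), because the $\chi_\alpha$ are smooth.
\end{proof}

\begin{lemma}\label{lem:smooth}
Let $T$ and $Z$ be diffeological spaces.
\begin{itemize}
\item[(a)] If $T$ is covered by $D$-open sets $O_i$ and $f:T\to Z$ is smooth on each $O_i$, then $f$ is smooth.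
\item[(b)] A map $F:X\times T\to Z$ is smooth if and only if $F\circ(\chi_\alpha\times\mathrm{id}):\mathbb D^k\times T\to Z$ is smooth for every cell $\alpha$. The same holds for $X_n$, with cells of dimension at most $n$.
\item[(c)] A plot of $X$ with values in $X_n$ is a plot of $X_n$. The same holds with $X_m$, $m\ge n$, in place of $X$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For a plot $P:U\to T$ the sets $P^{-1}(O_i)$ form an open cover of $U$, and $fP$ is a plot on each of them.

(b) A plot of $X\times T$ is a pair $(P,\tau)$. By Lemma~\ref{lem:plots} it is locally $(\chi_\alpha\times\mathrm{id})\circ(Q,\tau)$ with $(Q,\tau)$ a plot of $\mathbb D^k\times T$. Now use (D2).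

(c) Near a given point write $P=\chi_\alpha Q$ with $\alpha$ a $k$-cell. If $k\le n$, then $\chi_\alpha$ is smooth into $X_n$ and $P$ is a plot of $X_n$ near that point. If $k>n$, then $P$ has values in $X_{k-1}$, which is disjoint from $\chi_\alpha(\mathbb B^k)$. So $Q$ has values in $\mathbb S^{k-1}$, and $P=h_\alpha Q$ is a plot of $X_{k-1}$ because $h_\alpha$ is smooth. Apply Lemma~\ref{lem:plots} to $X_{k-1}$ and repeat on a smaller neighborhood until $k\le n$.
\end{proof}

We use (b) with $T$ a point, $\mathbb R$, or $[0,1]\subset\mathbb R$. For the topology we need a theorem of J.~H.~C.~Whitehead: if $q$ is a quotient map and $T$ is a locally compact Hausdorff space, then $q\times\mathrm{id}_T$ is a quotient map.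

\begin{lemma}\label{lem:top}
\begin{itemize}
\item[(a)] The $D$-topology of $\mathbb D^k$ is the usual one.
\item[(b)] For every diffeological space $Z$, $D(Z\times\mathbb R)=D(Z)\times\mathbb R$ with the product topology.
\item[(c)] A set $O\subset X$ is $D$-open if and only if all $\chi_\alpha^{-1}(O)$ are open. The space $D(X)$ is a CW complex with skeleta $D(X_n)$ and characteristic maps $\chi_\alpha$.
\item[(d)] If $T$ is locally compact Hausdorff, a map defined on $D(X)\times T$ is continuous if and only if its composite with each $\chi_\alpha\times\mathrm{id}_T$ is continuous.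
\end{itemize}
\end{lemma}

\begin{proof}
(a) Plots are continuous, so open sets are $D$-open. Conversely, let $O\subset\mathbb D^k$ be $D$-open. The projection $p:\mathbb S^k\to\mathbb D^k$ to the first $k$ coordinates is smooth, so $p^{-1}(O)$ is $D$-open in $\mathbb S^k$. It is then open, since inverses of charts are plots. As $p$ is a continuous surjection from a compact space to a Hausdorff space, it is a quotient map, and $O$ is open.

(b) The map $q:\coprod_PU_P\to D(Z)$ assembled from all plots $P:U_P\to Z$ is a quotient map by the definition of $D(Z)$. Each $P\times\mathrm{id}_{\mathbb R}$ is a plot of $Z\times\mathbb R$, and each plot $(P,\tau)$ factors as $(P\times\mathrm{id}_{\mathbb R})\circ(\mathrm{id},\tau)$. So $O\subset Z\times\mathbb R$ is $D$-open if and only if $(q\times\mathrm{id}_{\mathbb R})^{-1}(O)$ is open. By Whitehead's theorem this is the product topology.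

(c) If $O$ is $D$-open, then $\chi_\alpha^{-1}(O)$ is $D$-open, hence open by (a). Conversely, a plot is locally $\chi_\alpha Q$ with $Q$ continuous, so $P^{-1}(O)$ is open when all $\chi_\alpha^{-1}(O)$ are. The same criterion holds in each $X_n$. Hence $O\subset X_{n+1}$ is open if and only if $O\cap X_n$ is open in $D(X_n)$ and the preimages of $O$ in the $(n+1)$-disks are open, and $O\subset X$ is open if and only if each $O\cap X_n$ is open in $D(X_n)$. This is the inductive definition of a CW complex.

(d) By (c) the map $\coprod_\alpha\mathbb D^k_\alpha\to D(X)$ is a quotient map; apply Whitehead's theorem.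
\end{proof}

By (b), a continuous homotopy restricts to an \emph{ordinary homotopy} $D(Z)\times[0,1]\to D(Y)$. Conversely, an ordinary homotopy $G$ gives the continuous homotopy $(z,t)\mapsto G(z,\tau(t))$, where $\tau:\mathbb R\to[0,1]$ is continuous, $\tau=0$ for $t\le\frac14$ and $\tau=1$ for $t\ge\frac34$. Both passages preserve stationarity on a subset. So topological homotopy type is the usual homotopy type of $D(Z)$. We write $s$ for the parameter of an ordinary homotopy.

\begin{lemma}\label{lem:equiv}
Smooth homotopy is an equivalence relation on smooth maps, and it is compatible with composition.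
\end{lemma}

\begin{proof}
Reflexivity is given by $(x,t)\mapsto f(x)$ and symmetry by $H(x,1-t)$. Let $H$ go from $f$ to $g$ and $H'$ from $g$ to $k$, both with the constant $\varepsilon$ in \eqref{eq:ends}. Take $H(x,2t)$ for $t<\frac12+\frac\varepsilon2$ and $H'(x,2t-1)$ for $t>\frac12-\frac\varepsilon2$. Both equal $g(x)$ on the overlap, so the result is smooth by Lemma~\ref{lem:smooth}(a). For smooth maps $k$ and $l$, the map $k\circ H\circ(l\times\mathrm{id})$ is a smooth homotopy from $kfl$ to $kgl$.
\end{proof}

Finally we list the textbook facts that are used repeatedly.
\begin{itemize}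
\item[(T1)] If $M\subset\mathbb R^m$ is open and $C_0,C_1$ are disjoint closed subsets of $M$, there is a smooth function $M\to[0,1]$ equal to $0$ on $C_0$ and to $1$ on $C_1$. If $C\subset W\subset M$ with $C$ closed in $M$ and $W$ open, there is an open $W_1$ with $C\subset W_1$ and $\overline{W_1}\subset W$ (closure in $M$).
\item[(T2)] If $U\subset\mathbb R^m$ is open, $u:U\to\mathbb R^k$ is continuous and $\delta>0$, there is a smooth $\tilde u:U\to\mathbb R^k$ with $|\tilde u-u|<\delta$. (Cover $U$ by open sets $V_i\ni x_i$ on which $|u-u(x_i)|<\delta$, and put $\tilde u=\sum_i\phi_i\,u(x_i)$ for a subordinate smooth partition of unity $\phi_i$.)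
\item[(T3)] In a CW complex, the skeleta carry the subspace topology, and every compact subset lies in some skeleton.
\item[(T4)] \emph{Homotopy extension.} For $c\ge0$, every continuous map on $\mathbb D^k\times\{0\}\cup\mathbb S^{k-1}\times[0,c]$ extends to $\mathbb D^k\times[0,c]$, because the first set is a retract of the second.
\end{itemize}

\section{The collapse of a collar, and a subdivided interval}\label{sec:collapse}

Fix a smooth function $\beta:\mathbb R\to[0,1]$ with $\beta=0$ on $(-\infty,\frac14]$ and $\beta=1$ on $[\frac12,\infty)$. For $v\in\mathbb D^k$ and $s\in[0,1]$ put $K(v,s)=v$ if $|v|\le\frac14$, and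
\[
K(v,s)=\Bigl(1+s\,\beta(|v|)\Bigl(\frac1{|v|}-1\Bigr)\Bigr)v\qquad\text{if } v\ne0 .
\]
The two formulas agree where both apply, and they are smooth on the open sets $\{|v|<\frac14\}$ and $\{v\ne0\}$ of $\mathbb R^k\times\mathbb R$. Since $|K(v,s)|=|v|+s\beta(|v|)(1-|v|)$ lies in $[|v|,1]$, we obtain a smooth map $K:\mathbb D^k\times[0,1]\to\mathbb D^k$ with
\begin{equation}\label{eq:K}
K(v,0)=v,\qquad K(v,s)=v\ \text{ if }|v|=1,\qquad K(v,1)=v/|v|\ \text{ if }|v|\ge\tfrac12 .
\end{equation}
Thus $K$ pushes the collar $\{|v|\ge\frac12\}$ radially onto the sphere and never moves the sphere itself. The second property lets us perform the collapse in a cell without touching the lower skeleton.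

The smallest case that shows both the difficulty and the remedy has three $0$-cells and two $1$-cells. Let $Y$ have vertices $-2,0,2$ and edges $\chi_\pm(v)=v\pm1$ for $v\in\mathbb D^1$, so that $D(Y)=[-2,2]$ with the usual topology. By Lemma~\ref{lem:plots}, the plots of $Y$ are the smooth functions $P:U\to[-2,2]$ such that every point of $U$ has a neighborhood on which $P\ge0$ or $P\le0$.

\subsection*{The difficulty}
Let $P:\mathbb R\to Y$ be a plot with $P(t_1)<0<P(t_2)$ and $t_1<t_2$. Let $c$ be the supremum of the $t\in[t_1,t_2]$ with $P(t)<0$. Then $c<t_2$, and $P$ takes negative values arbitrarily close to $c$, so $P\le0$ on a neighborhood of $c$. Also $P\ge0$ on $(c,t_2]$. Hence $P=0$ on an interval $(c,c+\delta)$: a smooth path rests at the vertex $0$ before it enters the other edge.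

In particular the inclusion $\iota:(-2,2)\to Y$ is continuous but not smooth. It is already smooth as a real function, so smoothing it as a real function achieves nothing. It also follows that $Y$ is not diffeomorphic to $\mathbb D^1$, which is the smooth CW complex with two vertices and one edge: a diffeomorphism $\mathbb D^1\to Y$ would restrict to an injective plot that takes both signs. So homeomorphic smooth CW complexes need not be diffeomorphic.

\subsection*{The remedy}
Define $\kappa:Y\times[0,1]\to Y$ by $\kappa(\chi_\pm(v),s)=\chi_\pm(K(v,s))$. It fixes the vertices by \eqref{eq:K}, so it is well defined, and it is smooth and continuous by Lemmas~\ref{lem:smooth}(b) and~\ref{lem:top}(d). The map $x\mapsto\kappa(\iota(x),1)$ is homotopic to $\iota$. It vanishes on $[-\frac12,\frac12]$, and on $(0,2)$ and $(-2,0)$ it factors smoothly through one edge. So it is a plot.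

Now let $M\subset\mathbb R^m$ be open and $g:M\to[-2,2]$ any continuous map. Let $\nu(y)=\bigl||y|-1\bigr|$ be the distance from $y$ to the midpoint of its edge, so that $\nu=1$ exactly at the vertices. We smooth $g$ in the middle of the edges and then collapse the rest.

On $U=\{\nu g<1\}$ choose by (T2) a smooth $\tilde g:U\to\mathbb R$ with $|\tilde g-g|<0.1$. Choose by (T1) a smooth $b:M\to[0,1]$ with $b=1$ on $\{\nu g\le0.8\}$ and $b=0$ on $\{\nu g\ge0.9\}$. The homotopy $g+sb(\tilde g-g)$ moves only points at distance more than $0.1$ from the vertices, and moves them by less than $0.1$, so it keeps each value in its open edge. It ends at a map $g_1$ that equals $\tilde g$ on $\{\nu g<0.8\}$, where it is therefore a plot. Near the vertices $g_1$ is still only continuous. Put $g_2=\kappa(g_1,1)$. On $\{\nu g<0.8\}$ it is smooth. On $\{\nu g_1>0.5\}$ it is a continuous map to the three vertices, so it is locally constant, hence smooth. These two open sets cover $M$, because $\nu g\ge0.8$ implies $\nu g_1>0.7$. So $g$ is homotopic to the plot $g_2$.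

For a target of dimension $n+1$, the collapsed part of the map lands in $Y_n$, which is no longer discrete, and it must be smoothed by induction. The inductive step must leave the map alone where it is already smooth. This forces a relative statement, and since the step acts only on an open part of the domain, the statement must allow all open subsets of $\mathbb R^m$.

\section{Smoothing maps from open subsets of $\mathbb R^m$}\label{sec:target}

\begin{proposition}\label{prop:target}
Let $Y$ be a smooth CW complex, $n\ge0$, $M\subset\mathbb R^m$ open, and $C\subset M$ closed in $M$. Let $g:M\to D(Y_n)$ be continuous, and smooth into $Y_n$ on an open neighborhood $W$ of $C$. Then there is an ordinary homotopy $G:M\times[0,1]\to D(Y_n)$ from $g$ to a smooth map $M\to Y_n$ that is stationary on a neighborhood of $C$.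
\end{proposition}

\begin{proof}
We use induction on $n$, for all $M,C,W,g$ at once. For $n=0$ the space $D(Y_0)$ is discrete, so $g$ is locally constant, hence smooth, and the stationary homotopy works. Assume the statement for $n$ and let $g:M\to D(Y_{n+1})$.

\emph{The radius and the open top cells.} Define $\nu:D(Y_{n+1})\to[0,1]$ by $\nu=1$ on $Y_n$ and $\nu(\chi_\alpha(v))=|v|$ on $(n+1)$-cells. It is well defined, and continuous by Lemma~\ref{lem:top}(d). The open set $E=\{\nu<1\}$ is the union of the open $(n+1)$-cells. By Lemma~\ref{lem:top}(c) the maps $\chi_\alpha$ identify $E$ with $\coprod_\alpha\mathbb B^{n+1}_\alpha$ as topological spaces. A map into $E$ is a plot of $Y_{n+1}$ if and only if it is a plot of $\coprod_\alpha\mathbb B^{n+1}_\alpha$: a local lift $\chi_\alpha Q$ with values in $E$ must have $\dim\alpha=n+1$ and $Q$ with values in $\mathbb B^{n+1}$. So $E$ is the part of $Y_{n+1}$ with Euclidean coordinates.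

\emph{Damping near $C$.} By (T1) choose open sets with $C\subset W_1$, $\overline{W_1}\subset W_2$, $\overline{W_2}\subset W_3$, $\overline{W_3}\subset W$, and a smooth $a:M\to[0,1]$ with $a=0$ on $W_1$ and $a=1$ on $M\setminus W_2$. The first two steps are multiplied by $a$. Where $a=0$ nothing moves. Where $a<1$ we are inside $W$, so an incomplete step does no harm: the map is smooth there already, and the steps preserve this.

\emph{Step 1: smoothing in the middle of the top cells.} Let $U=g^{-1}(E)$. On $U$ write $g(x)=\chi_{\alpha(x)}(u(x))$ with $\alpha(x)$ locally constant and $u:U\to\mathbb B^{n+1}$ continuous; $u$ is smooth on $U\cap W$, and $|u|=\nu g$. Choose a smooth $\tilde u:U\to\mathbb R^{n+1}$ with $|\tilde u-u|<0.1$ by (T2), and a smooth $b:M\to[0,1]$ with $b=1$ on $\{\nu g\le0.8\}$ and $b=0$ on $\{\nu g\ge0.9\}$ by (T1). Put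
\[
u_s=u+s\,ab\,(\tilde u-u),\qquad s\in[0,1].
\]
Where $\nu g\ge0.9$ we have $u_s=u$, and elsewhere $|u_s|<0.9+0.1$, so $u_s$ has values in $\mathbb B^{n+1}$. Consider the homotopy equal to $\chi_{\alpha(x)}(u_s(x))$ on $U$ and to $g(x)$ on $\{\nu g>0.9\}$. These open sets cover $M$ and the formulas agree on the overlap, so the homotopy is continuous. It is stationary on $W_1$. Its end $g_1$ satisfies $|\nu g_1-\nu g|<0.1$, and so
\begin{equation}\label{eq:nested}
\{\nu g_1\le0.7\}\subset\{\nu g<0.8\}.
\end{equation}
We claim that $g_1$ is smooth on $W'=W\cup\{\nu g<0.8\}$. This set is covered by three open sets. On $W\cap U$ the functions $u,\tilde u,a,b$ are smooth, so $u_1$ is. On $W\cap\{\nu g>0.9\}$ we have $g_1=g$. On $\{\nu g<0.8\}\setminus\overline{W_2}$ we have $a=b=1$, so $u_1=\tilde u$. The three sets cover $W'$ because $\overline{W_2}\subset W$.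

\emph{Step 2: collapsing the collars of the top cells.} Outside $W'$ the map $g_1$ is only continuous, and its values lie in $Y_n$ or near the boundary of a top cell. We push them into $Y_n$. Define $\kappa:Y_{n+1}\times[0,1]\to Y_{n+1}$ by $\kappa(y,s)=y$ for $y\in Y_n$ and $\kappa(\chi_\alpha(v),s)=\chi_\alpha(K(v,s))$ on $(n+1)$-cells. It is well defined because $K$ fixes the sphere. It is smooth by Lemma~\ref{lem:smooth}(b) and continuous on $D(Y_{n+1})\times[0,1]$ by Lemma~\ref{lem:top}(d). The homotopy $(x,s)\mapsto\kappa(g_1(x),s\,a(x))$ starts at $g_1$, is stationary on $W_1$, and ends at $g_2(x)=\kappa(g_1(x),a(x))$. The collapse is smooth, so it does not spoil Step 1: $g_2$ is smooth on $W'$. By \eqref{eq:K}, $g_2(x)\in Y_n$ whenever $a(x)=1$ and $\nu g_1(x)\ge0.5$.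

\emph{Step 3: induction on the collapsed part.} Let
\[
M''=(M\setminus\overline{W_2})\cap\{\nu g_1>0.5\},\qquad C''=M''\cap\bigl(\overline{W_3}\cup\{\nu g_1\le0.7\}\bigr).
\]
The set $M''$ is open in $\mathbb R^m$, $C''$ is closed in $M''$, and $g_2$ maps $M''$ continuously to $D(Y_n)$ by Step 2 and (T3). By \eqref{eq:nested} and $\overline{W_3}\subset W$, the open set $M''\cap W'$ contains $C''$. On it $g_2$ is a plot of $Y_{n+1}$ with values in $Y_n$, hence a plot of $Y_n$ by Lemma~\ref{lem:smooth}(c). The inductive hypothesis gives a homotopy in $D(Y_n)$ from $g_2|_{M''}$ to a smooth map, stationary on $C''$.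

To extend it to $M$, let $O=W_3\cup\{\nu g_1<0.7\}$, an open subset of $W'$. If $x\notin O$, then $x\notin\overline{W_2}$ and $\nu g_1(x)\ge0.7$, so $x\in M''$. Thus $M=M''\cup O$. Since $M''\cap O\subset C''$, the homotopy extends continuously to $M$ by being stationary on $O$. Its end is smooth on $M''$ by construction and equals $g_2$ on $O\subset W'$, so it is smooth on $M$.

All three homotopies are stationary on $W_1\supset C$, and their concatenation is $G$.
\end{proof}

\begin{remark}\label{rem:nbhd}
Smoothness on a neighborhood of $C$ cannot be replaced by smoothness on $C$. Take $\iota:(-2,2)\to Y$ from Section~\ref{sec:collapse} and $C=\{0\}\cup\{\pm1/j:j\ge1\}$. Plots of the countable set $C$ are locally constant, so $\iota|_C$ is smooth. A map that agrees with $\iota$ on $C$ takes both signs in every neighborhood of $0$, so it is not a plot.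
\end{remark}

\section{Smoothing maps: proof of Theorem~\ref{thm:maps}}\label{sec:maps}

We smooth $f$ one skeleton of $X$ at a time. On a cell we face a map $\mathbb D^k\to Y$ that is smooth on the sphere and must not be changed there. Smoothing it on the open ball is not enough: $v\mapsto\sqrt{1-v^2}$ is a continuous map $\mathbb D^1\to\mathbb D^1$ that is smooth on $\mathbb B^1$ and on $\mathbb S^0$, but its composite with the plot $t\mapsto\cos t$ is $|\sin t|$. We need smoothness on a whole collar of the sphere, and the collapse, now applied in the source, produces it.

\begin{lemma}\label{lem:cell}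
Let $Y$ be a smooth CW complex, $k\ge1$, and $g:\mathbb D^k\to D(Y)$ continuous with $g|_{\mathbb S^{k-1}}$ smooth. Then there is an ordinary homotopy, stationary on $\mathbb S^{k-1}$, from $g$ to a smooth map $\mathbb D^k\to Y$.
\end{lemma}

\begin{proof}
The homotopy $(v,s)\mapsto g(K(v,s))$ is stationary on $\mathbb S^{k-1}$ and leads from $g$ to $g_c(v)=g(K(v,1))$. On $\{|v|>\frac12\}$ the map $g_c$ is the composite of $v\mapsto v/|v|$ with $g|_{\mathbb S^{k-1}}$, so it is smooth there.

By compactness and (T3), $g_c$ maps $\mathbb D^k$ continuously to some $D(Y_N)$. By Lemma~\ref{lem:smooth}(c) it is smooth into $Y_N$ on $W=\{\frac12<|v|<1\}$. Apply Proposition~\ref{prop:target} with $M=\mathbb B^k$ and $C=\{\frac34\le|v|<1\}$. The open sets $\mathbb B^k$ and $\{|v|>\frac34\}$ cover $\mathbb D^k$, and the homotopy obtained is stationary on their intersection. Extend it by the stationary homotopy on $\{|v|>\frac34\}$. The end map is smooth on $\mathbb B^k$ and equals $g_c$ on $\{|v|>\frac34\}$, so it is smooth on $\mathbb D^k$ by Lemma~\ref{lem:smooth}(a).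
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:maps}]
To apply Lemma~\ref{lem:cell} on an $(n+1)$-cell we need a continuous map on the disk that extends the smoothed map on its boundary. Such a map comes from extending a homotopy, so we carry the homotopy along in the induction, and we reserve the time interval $[s_n,s_{n+1}]$, with $s_n=1-2^{-n}$, for smoothing the $(n+1)$-cells. We construct continuous maps $H_n:D(X_n)\times[0,1]\to D(Y)$, each extending the previous one, such that
\begin{itemize}
\item[(a)] $H_n(\cdot,0)=f|_{X_n}$, and $H_n(x,s)$ does not depend on $s$ for $s\ge s_n$;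
\item[(b)] $f'_n=H_n(\cdot,1):X_n\to Y$ is smooth;
\item[(c)] $H_n$ is stationary on $A\cap X_n$.
\end{itemize}
Let $H_0$ be stationary; every map on the discrete space $X_0$ is smooth. Suppose $H_n$ is given, and let $\chi:\mathbb D^{n+1}\to X$ be an $(n+1)$-cell with attaching map $h$. We define a continuous map $H^\chi:\mathbb D^{n+1}\times[0,1]\to D(Y)$ that equals $H_n(h\times\mathrm{id})$ on $\mathbb S^n\times[0,1]$ and has a smooth end.

If the cell lies in $A$, put $H^\chi(v,s)=f\chi(v)$. Since $A$ is a subcomplex, $\chi$ has values in $A$. So $h$ has values in $A\cap X_n$, where $H_n$ is stationary at $f$, and $f\chi=f|_A\circ\chi$ is smooth.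

Otherwise, use (T4) to extend $f\chi$ on $\mathbb D^{n+1}\times\{0\}$ and $H_n(h\times\mathrm{id})$ on $\mathbb S^n\times[0,s_n]$ to $\mathbb D^{n+1}\times[0,s_n]$. Let $g$ be the map at time $s_n$. By (a), $g|_{\mathbb S^n}=f'_nh$, which is smooth because the attaching map $h$ is smooth. During $[s_n,s_{n+1}]$ perform the homotopy of Lemma~\ref{lem:cell}, and remain stationary afterwards. For $s\ge s_n$ both $H^\chi$ and $H_n(h\times\mathrm{id})$ are stationary on $\mathbb S^n$, so they agree there.

The maps $H^\chi$ and $H_n$ together define $H_{n+1}$. It is continuous by Lemma~\ref{lem:top}(d), $f'_{n+1}$ is smooth by Lemma~\ref{lem:smooth}(b), and (a) and (c) hold by construction. The union of the $H_n$ is continuous on $D(X)\times[0,1]$, again by Lemma~\ref{lem:top}(d). It is an ordinary homotopy, stationary on $A$, from $f$ to $f'=\bigcup_nf'_n$, and $f'$ is smooth by Lemma~\ref{lem:smooth}(b).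
\end{proof}

\section{Smoothing homotopies: proof of Theorem~\ref{thm:homotopies}}\label{sec:homotopies}

Theorem~\ref{thm:homotopies} asks to smooth a map on $X\times\mathbb R$ without changing it at the two ends. We cannot quote Theorem~\ref{thm:maps}: the natural pieces $\mathbb D^k\times[0,1]$ have corners and are not cells of a smooth CW structure. So we repeat the induction with $\mathbb D^k\times\mathbb R$ in place of $\mathbb D^k$.

One new difficulty appears. On a cell $\chi$ the map equals $f_0\chi$ for small $t$, and the collapse of Lemma~\ref{lem:cell}, applied for all $t$, would replace $f_0\chi(v)$ by $f_0\chi(K(v,1))$, which is a different map. The collapse must therefore be switched off at the ends. A partial collapse does not make a continuous map smooth near the sphere, so the switch has to take place at times when the map is still the smooth map $f_0\chi$. This costs a slice of the time during which the homotopy rests at its ends.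

\begin{lemma}\label{lem:cylinder}
Let $Y$ be a smooth CW complex, $k\ge0$ and $0<a'<a<\frac12$. Let $g:\mathbb D^k\times\mathbb R\to D(Y)$ be continuous, smooth on $\mathbb S^{k-1}\times\mathbb R$, and suppose that there are smooth maps $g_0,g_1:\mathbb D^k\to Y$ with $g(v,t)=g_0(v)$ for $t\le a$ and $g(v,t)=g_1(v)$ for $t\ge1-a$. Then there is an ordinary homotopy from $g$ to a smooth map $\mathbb D^k\times\mathbb R\to Y$ that is stationary on $\mathbb S^{k-1}\times\mathbb R$ and on $\{t\le a'\}\cup\{t\ge1-a'\}$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=10,yscale=3]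
\fill[gray!55] (-0.03,0) rectangle (1.03,1);
\fill[gray!20] (0.10,0) rectangle (0.90,0.75);
\fill[white] (0.32,0) rectangle (0.68,0.5);
\draw (-0.03,0) -- (1.03,0);
\draw[very thick] (-0.03,1) -- (1.03,1);
\draw[dashed] (0.21,0) -- (0.21,1);
\draw[dashed] (0.79,0) -- (0.79,1);
\node[below] at (0.10,0) {\footnotesize $a'$};
\node[below] at (0.21,0) {\footnotesize $b$};
\node[below] at (0.32,0) {\footnotesize $a$};
\node[below] at (0.68,0) {\footnotesize $1-a$};
\node[below] at (0.79,0) {\footnotesize $1-b$};
\node[below] at (0.90,0) {\footnotesize $1-a'$};
\node[below] at (1.01,0) {\footnotesize $t$};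
\node[left] at (-0.03,0) {\footnotesize $0$};
\node[left] at (-0.03,0.5) {\footnotesize $1/2$};
\node[left] at (-0.03,0.75) {\footnotesize $3/4$};
\node[left] at (-0.03,1) {\footnotesize $1$};
\end{tikzpicture}
\caption{The cylinder $\mathbb D^k\times\mathbb R$ in the coordinates $t$ (horizontal) and $|v|$ (vertical); the thick line is $\mathbb S^{k-1}\times\mathbb R$. The collapse of the collar is complete between the dashed lines and is switched off for $t\le a'$ and $t\ge1-a'$. After it, the map is smooth outside the closed white box, and it is then smoothed without change on the dark region.}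
\label{fig:cylinder}
\end{figure}

\begin{proof}
For $k=0$ the only point is $v=0$, and the conditions $|v|>\frac12$ and $|v|\ge\frac34$ below define empty sets. Choose $b$ with $a'<b<a$ and a smooth $\sigma:\mathbb R\to[0,1]$ with $\sigma=0$ on $(-\infty,a']\cup[1-a',\infty)$ and $\sigma=1$ on $[b,1-b]$; see Figure~\ref{fig:cylinder}. By \eqref{eq:K} the homotopy
\[
(v,t,s)\longmapsto g\bigl(K(v,s\,\sigma(t)),t\bigr)
\]
starts at $g$ and is stationary on the required sets. Its end $g_c(v,t)=g(K(v,\sigma(t)),t)$ is smooth on three open sets:
\[
g_c(v,t)=\begin{cases}
g_0\bigl(K(v,\sigma(t))\bigr)&\text{on }\{t<a\},\\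
g_1\bigl(K(v,\sigma(t))\bigr)&\text{on }\{t>1-a\},\\
g(v/|v|,t)&\text{on }\{|v|>\frac12,\ b<t<1-b\}.
\end{cases}
\]
The first two are composites of smooth maps because $K$ is smooth, and the third is smooth by the hypothesis on $\mathbb S^{k-1}\times\mathbb R$. Since $[a,1-a]\subset(b,1-b)$, the union of the three sets is $W_0=\{|v|>\frac12\}\cup\{t<a\}\cup\{t>1-a\}$.

The image of $g_c$ lies in the compact set $g(\mathbb D^k\times\mathbb R)=g(\mathbb D^k\times[0,1])$, hence in some $Y_N$ by (T3). Let $M=\mathbb B^k\times\mathbb R$, $W=M\cap W_0$ and
\[
C=M\cap\bigl(\{|v|\ge\tfrac34\}\cup\{t\le a'\}\cup\{t\ge1-a'\}\bigr).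
\]
Then $C$ is closed in $M$, $C\subset W$ because $a'<a$, and $g_c$ is smooth into $Y_N$ on $W$ by Lemma~\ref{lem:smooth}(c). Proposition~\ref{prop:target} gives a homotopy from $g_c|_M$ to a smooth map, stationary on $C$. The open sets $M$ and $\{|v|>\frac34\}$ cover $\mathbb D^k\times\mathbb R$; extend the homotopy by the stationary one on the second set. The end map is smooth on $M$ and equals $g_c$ on $\{|v|>\frac34\}\subset W_0$, so it is smooth. This homotopy is stationary on the required sets as well, and we concatenate.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:homotopies}]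
Let $\varepsilon<\frac12$ be the constant in \eqref{eq:ends} for $F$. Each skeleton uses up one slice of the resting time, so we divide half of it into infinitely many slices. For $n\ge-1$ put
\[
a_n=\tfrac\varepsilon2\,(1+2^{-n-1}),\qquad s_n=1-2^{-n-1},
\]
so that $\varepsilon=a_{-1}>a_0>a_1>\cdots>\frac\varepsilon2$ and $s_{-1}=0$. The induction starts from $X_{-1}=\emptyset$, because the paths $F(x,\cdot)$ with $x\in X_0$ also need smoothing. As before, we carry along a homotopy from $F$ to the smoothed map; it guarantees that the smoothed map extends continuously over the next cells. We construct continuous maps $J_n:D(X_n)\times\mathbb R\times[0,1]\to D(Y)$, each extending the previous one, such that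
\begin{itemize}
\item[(a)] $J_n(x,t,0)=F(x,t)$, and $J_n(x,t,s)$ does not depend on $s$ for $s\ge s_n$;
\item[(b)] $J_n(x,t,s)=f_0(x)$ for $t\le a_n$ and $J_n(x,t,s)=f_1(x)$ for $t\ge1-a_n$, for all $s$;
\item[(c)] $F'_n=J_n(\cdot,\cdot,1):X_n\times\mathbb R\to Y$ is smooth;
\item[(d)] $J_n(x,t,s)=f_0(x)$ for $x\in A\cap X_n$.
\end{itemize}
Suppose $J_n$ is given, and let $\chi:\mathbb D^{n+1}\to X$ be an $(n+1)$-cell with attaching map $h$. We define $J^\chi$ on $\mathbb D^{n+1}\times\mathbb R\times[0,1]$ so that it equals $J_n(h\times\mathrm{id}\times\mathrm{id})$ over $\mathbb S^n$.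

If the cell lies in $A$, put $J^\chi(v,t,s)=f_0\chi(v)$. On $A$ we have $F(x,t)=f_0(x)=f_1(x)$, so this is consistent with (a) and (b), and it matches $J_n$ over $\mathbb S^n$ by (d).

Otherwise, let $Z=\mathbb D^{n+1}\times[a_n,1-a_n]$. The pair $(Z,\partial Z)$ is homeomorphic to $(\mathbb D^{n+2},\mathbb S^{n+1})$, so (T4) applies to it. On $Z\times\{0\}\cup\partial Z\times[0,s_n]$ prescribe
\[
(v,t,s)\longmapsto\begin{cases}
F(\chi(v),t)&\text{if } s=0,\\
J_n(h(v),t,s)&\text{if } |v|=1,\\
f_0\chi(v)&\text{if } t=a_n,\\
f_1\chi(v)&\text{if } t=1-a_n.
\end{cases}
\]
The first and second lines agree on their overlap by (a). The first agrees with the third and fourth because $a_n\le\varepsilon$. The second agrees with the third and fourth by (b). The four pieces are closed, so the prescribed map is continuous, and it extends to $Z\times[0,s_n]$. Extend it further by $f_0\chi(v)$ for $t\le a_n$ and by $f_1\chi(v)$ for $t\ge1-a_n$; this agrees with $F(\chi\times\mathrm{id})$ at $s=0$ and, by (b), with $J_n$ over $\mathbb S^n$. This defines $J^\chi$ for $s\le s_n$.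

Let $g$ be the map at $s=s_n$. On $\mathbb S^n\times\mathbb R$ it equals $F'_n(h\times\mathrm{id})$ by (a), which is smooth by (c). So Lemma~\ref{lem:cylinder} applies with $a=a_n$, $a'=a_{n+1}$ and $g_i=f_i\chi$. Perform its homotopy during $[s_n,s_{n+1}]$ and remain stationary afterwards. Over $\mathbb S^n$ this is stationary for $s\ge s_n$, as is $J_n$. For $t\le a_{n+1}$ the value remains $f_0\chi(v)$, and for $t\ge1-a_{n+1}$ it remains $f_1\chi(v)$.

The maps $J^\chi$ and $J_n$ together define $J_{n+1}$, which is continuous by Lemma~\ref{lem:top}(d) with $T=\mathbb R\times[0,1]$. Properties (a), (b), (d) hold by construction, and (c) holds by Lemma~\ref{lem:smooth}(b).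

The union $F'=\bigcup_nF'_n:X\times\mathbb R\to Y$ is smooth by Lemma~\ref{lem:smooth}(b). Since $a_n>\frac\varepsilon2$ for all $n$, it equals $f_0$ for $t\le\frac\varepsilon2$ and $f_1$ for $t\ge1-\frac\varepsilon2$. By (d) it is stationary on $A$.
\end{proof}

\section{Homotopy types and homotopy categories}\label{sec:types}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Smooth maps are continuous, and a smooth homotopy is a continuous homotopy. So the same diffeological homotopy type implies the same topological homotopy type.

Conversely, let $f:X\to Y$ and $h:Y\to X$ be continuous with $fh\simeq\mathrm{id}_Y$ and $hf\simeq\mathrm{id}_X$, where $\simeq$ denotes continuous homotopy. By Theorem~\ref{thm:maps} there are smooth maps $f'\simeq f$ and $h'\simeq h$. Then $f'h'\simeq fh\simeq\mathrm{id}_Y$ and $h'f'\simeq hf\simeq\mathrm{id}_X$. The maps $f'h'$, $\mathrm{id}_Y$, $h'f'$, $\mathrm{id}_X$ are smooth, so Theorem~\ref{thm:homotopies} gives smooth homotopies from $f'h'$ to $\mathrm{id}_Y$ and from $h'f'$ to $\mathrm{id}_X$.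
\end{proof}

\begin{remark}
Theorem~\ref{thm:main} also holds for all diffeological spaces that are smoothly homotopy equivalent to smooth CW complexes. Both notions of homotopy type are transitive, by Lemmas~\ref{lem:equiv} and~\ref{lem:top}(b). If $X'$ and $Y'$ are smoothly equivalent to smooth CW complexes $X$ and $Y$ and topologically equivalent to each other, then $X$ and $Y$ are topologically, hence smoothly, equivalent, and so are $X'$ and $Y'$.
\end{remark}

By Lemma~\ref{lem:equiv}, smooth CW complexes and smooth homotopy classes of smooth maps form a category. We recall two facts about topological spaces. A map is a \emph{weak homotopy equivalence} if it induces a bijection on path components and isomorphisms on all homotopy groups at all base points; \emph{Whitehead's theorem} says that a weak homotopy equivalence between CW complexes is a homotopy equivalence. The \emph{gluing lemma} for cofibrations gives the following: if $(B,B')$ is a CW pair, $\varphi:B'\to K$ is continuous and $e:K\to L$ is a homotopy equivalence, then the induced map $K\cup_\varphi B\to L\cup_{e\varphi}B$ is a homotopy equivalence.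

\begin{theorem}\label{thm:category}
The functor $D$ induces an equivalence from the category of smooth CW complexes and smooth homotopy classes of smooth maps to the category of topological CW complexes and homotopy classes of continuous maps. In particular, $[X,Y]_{\mathrm{smooth}}\to[X,Y]_{\mathrm{cont}}$ is bijective for all smooth CW complexes $X,Y$.
\end{theorem}

\begin{proof}
The functor is full by Theorem~\ref{thm:maps} and faithful by Theorem~\ref{thm:homotopies}. It remains to show that every CW complex $K$ is homotopy equivalent to $D(X)$ for some smooth CW complex $X$. The attaching maps of $K$ are only continuous, so we replace them by homotopic smooth maps, one dimension at a time. We construct smooth skeleta $X_n$ and homotopy equivalences $e_n:K_n\to D(X_n)$, each extending the previous one, starting from $X_0=K_0$ and $e_0=\mathrm{id}$.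

Suppose $e_n$ is given, write $L=D(X_n)$, and let $\varphi_\alpha:\mathbb S^n\to K_n$ be the attaching maps of the $(n+1)$-cells of $K$. Apply Proposition~\ref{prop:target} to $x\mapsto e_n\varphi_\alpha(x/|x|)$ on $M=\mathbb R^{n+1}\setminus\{0\}$ with $C=\emptyset$, and restrict to $\mathbb S^n$. This gives a homotopy $G_\alpha:\mathbb S^n\times[0,1]\to L$ from $e_n\varphi_\alpha$ to a smooth map $h_\alpha:\mathbb S^n\to X_n$. Let $X_{n+1}$ be obtained from $X_n$ by attaching disks along the $h_\alpha$, and let $e_{n+1}$ be the composite
\[
K_n\cup_\varphi\coprod_\alpha\mathbb D^{n+1}\longrightarrow L\cup_{e_n\varphi}\coprod_\alpha\mathbb D^{n+1}\longrightarrow L\cup_h\coprod_\alpha\mathbb D^{n+1}=D(X_{n+1}),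
\]
where the last equality is Lemma~\ref{lem:top}(c). The first map is $e_n$ on $K_n$ and the identity on the disks; it is a homotopy equivalence by the gluing lemma. The second map is the identity on $L$, and on the disk $\alpha$ it sends $v$ to $\chi_\alpha(2v)$ for $|v|\le\frac12$ and to $G_\alpha(v/|v|,1/|v|-1)$ for $|v|\ge\frac12$. It is a homotopy equivalence by \cite[Prop.~0.18 and its proof]{Hatcher}; we recall the argument. Let $L_G$ be obtained from $L$ by attaching the cylinders $\mathbb D^{n+1}\times[0,1]$ along the $G_\alpha$. Its subspaces $L_0$ and $L_1$, formed by $L$ and the disks at heights $0$ and $1$, are the source and the target of the second map. Radial projection of the cylinder from the point $(0,2)$, respectively $(0,-1)$, is a retraction onto the union of the side $\mathbb S^n\times[0,1]$ with the disk at height $0$, respectively $1$. It is joined to the identity by a straight-line homotopy that fixes this union. So $L_0$ and $L_1$ are deformation retracts of $L_G$, and the composite $L_0\hookrightarrow L_G\to L_1$ is a homotopy equivalence. The ray $\lambda\mapsto(\lambda v,\lambda-1)$ from $(0,-1)$ through $(v,0)$ leaves the cylinder at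 $\lambda=\min(2,1/|v|)$, which gives the formula above.

Let $X$ be the colimit of the $X_n$ and $e:K\to D(X)$ the union of the $e_n$. By (T3), every map from a sphere and every homotopy of such maps has its image in a skeleton. Since each $e_n$ is a weak homotopy equivalence, so is $e$. By Whitehead's theorem $e$ is a homotopy equivalence.
\end{proof}

\begin{corollary}[Smooth Whitehead theorem]\label{cor:whitehead}
A smooth map $f:X\to Y$ of smooth CW complexes is a smooth homotopy equivalence if and only if $D(f)$ is a weak homotopy equivalence.
\end{corollary}

\begin{proof}
A smooth homotopy equivalence is a homotopy equivalence $D(X)\to D(Y)$, hence a weak one. Conversely, Whitehead's theorem gives a continuous homotopy inverse $h$ of $D(f)$, and Theorem~\ref{thm:maps} gives a smooth $h'\simeq h$. The smooth maps $fh'$ and $h'f$ are continuously homotopic to the identities, hence smoothly homotopic to them by Theorem~\ref{thm:homotopies}.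
\end{proof}

\section{A quotient of the line by a dense subgroup}\label{sec:torus}

The cell structure cannot be dropped from Theorem~\ref{thm:main}. Let $\theta$ be irrational, $\Gamma=\mathbb Z+\theta\mathbb Z$, and $T=\mathbb R/\Gamma$ with projection $\pi$ and the quotient diffeology: a map $U\to T$ is a plot when it is locally $\pi\circ G$ with $G$ a smooth real function. The group $\Gamma$ is countable and dense in $\mathbb R$. The $D$-topology of $T$ sees nothing, while the plots still remember the derivative of a lift.

\begin{proposition}\label{prop:torus}
The space $T$ has the topological homotopy type of a point but not the diffeological homotopy type of a point.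
\end{proposition}

\begin{proof}
If $O\subset T$ is $D$-open and nonempty, then $\pi^{-1}(O)$ is open, nonempty and $\Gamma$-invariant. It meets every coset $x+\Gamma$, since cosets are dense, and so it is all of $\mathbb R$. Thus $D(T)$ is indiscrete. Every map into an indiscrete space is continuous, so $\mathrm{id}_T$ is continuously homotopic to a constant map.

Suppose that $T$ had the diffeological homotopy type of a point. Then there would be a smooth homotopy $H:T\times\mathbb R\to T$ from $\mathrm{id}_T$ to a constant map. Consider the plot $P(x,t)=H(\pi(x),t)$ on $\mathbb R^2$ and its local lifts $G:V\to\mathbb R$, $\pi G=P|_V$. Two lifts differ on their common domain by a continuous function with values in the countable set $\Gamma$, which is locally constant. So the derivatives $p=\partial G/\partial x$ and $q=\partial G/\partial t$ do not depend on the lift, and they define smooth functions on $\mathbb R^2$ with $\partial p/\partial t=\partial q/\partial x$.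

For $\gamma\in\Gamma$ we have $P(x+\gamma,t)=P(x,t)$, so $(x,t)\mapsto G(x+\gamma,t)$ is again a local lift, and $q(x+\gamma,t)=q(x,t)$. As $\Gamma$ is dense and $q$ is continuous, $q$ does not depend on $x$. Hence $\partial p/\partial t=0$. But for $t<\varepsilon$ the function $(x,t)\mapsto x$ is a lift, so $p=1$, and for $t>1-\varepsilon$ a constant function is a lift, so $p=0$. This is a contradiction.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Hatcher} Hatcher, \emph{Algebraic Topology}.
\bibitem{Iwase} Norio Iwase, \emph{Whitney Approximation for Smooth CW Complex}, arXiv:2001.02893 (2020).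
\end{thebibliography}
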